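# Tight $r$-twins whose length is bounded independently of $r$

## Splitting $3\,2\,1\,4\,5\,6$ into two similar halves

Take the sequence $3,2,1,4,5,6$ and try to split it into two subsequences of length $3$ that have the same shape, that is, whose entries are in the same relative order. The numbers $3,2,1$ form a decreasing run, and $4,5,6$ form an increasing run lying above it and after it. If one half contains $d$ numbers of the decreasing run, the other contains $3-d$, so up to exchanging the halves $d=3$ or $d=2$. If $d=3$ the halves are $3,2,1$ and $4,5,6$, a decreasing and an increasing triple. If $d=2$ the first half has the shape $2,1,3$, and the other half, with one small number followed by two larger ones, has the shape $1,2,3$. So there is no such splitting. If we only ask for a splitting of a shorter stretch, there is one: the consecutive entries $2,1,4,5$ split into $2,4$ and $1,5$, both increasing.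

Now do this in general. Let $r\ge 2$, $k\ge 1$, $0\le s\le rk$, and consider
$$s,\;s-1,\;\dots,\;1,\;s+1,\;s+2,\;\dots,\;rk .$$
When can this be split into $r$ subsequences of length $k$ with the same shape? A part that contains $d$ numbers of the decreasing run has the shape $d,\dots,1,d+1,\dots,k$, which has $\max(d-1,0)$ descents between neighbors. So the shape determines $d$, with one exception: $d=0$ and $d=1$ give the same increasing shape. Hence either all parts have the same $d$, and then $s=rd$, or all parts have $d\in\{0,1\}$, and then $s\le r$. Conversely, if $r\mid s$, give each part $s/r$ numbers of the run and divide the rest arbitrarily into equal shares. If $s\le r$, let $s$ of the parts have $d=1$ and the others $d=0$. So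
$$\text{a splitting exists}\iff r\mid s\ \text{ or }\ s\le r. \tag{1}$$

Two features of this example will stay with us. The obstruction is divisibility: once the shape of a part reveals how many of its elements come from the run, the size of the run must be a multiple of $r$. And the revelation is not perfect: there is an ambiguity of one element at the boundary between the decreasing and the increasing part, and this ambiguity can destroy the obstruction.

A permutation that resists splitting must do so in each of its stretches of consecutive entries whose length is a large multiple of $r$. How large must "large" be, and does it depend on $r$?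

## Tight twins and the function $tt^{(r)}$

**Definitions.** A *permutation* is a finite sequence of distinct integers (only the relative order matters, so distinct reals would do as well). Two permutations $(x_1,\dots,x_k)$ and $(y_1,\dots,y_k)$ are *similar* if $x_i<x_j\iff y_i<y_j$ for all $1\le i<j\le k$. The *pattern* of a permutation is its similarity class. A *block* of a permutation $\pi$ is a subsequence occupying a non-empty segment of consecutive positions. For $r\ge2$, a collection of $r$ pairwise disjoint, pairwise similar subsequences of $\pi$, each of length $k$, forms *$r$-twins* of length $k$. They are *tight* if their union is a block, that is, if some block of length $rk$ is partitioned into $r$ similar subsequences of length $k$. Let $tt^{(r)}(\pi)$ be the largest $k$ such that $\pi$ contains tight $r$-twins of length $k$ (and $0$ if there are none), and let $tt^{(r)}(n)$ be the minimum of $tt^{(r)}(\pi)$ over all permutations $\pi$ of length $n$.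

For example, $tt^{(2)}(3,2,1,4,5,6)=2$: the only block of length $6$ cannot be split, and the block $2,1,4,5$ can. Another small case: a block of length $4$ with $r=2$ has three splittings into pairs, and $1,4,3,2$ resists all three, because in each of them the pair containing $1$ is increasing and the other is decreasing. So $tt^{(2)}(1,4,3,2)=1$. At the other extreme, any $r$ consecutive entries form tight $r$-twins of length $1$, so $tt^{(r)}(n)\ge1$ for $n\ge r$.

It is known that $tt^{(r)}(n)\le 15r$. The question, from Andrzej Dudek, Jarosław Grytczuk and Andrzej Ruciński, "Tight multiple twins in permutations", arXiv:2105.02591 (2021), is whether $tt^{(r)}(n)\le c$ for a constant $c$ independent of both $r$ and $n$. The answer is yes.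

**Theorem 1.** For all $r\ge2$, $n\ge1$: $tt^{(r)}(n)\le c:=3.3\cdot10^{17}$.

**Theorem 2.** For every $r\ge2$ there is an infinite sequence of distinct reals none of whose blocks of length $rk$ with $k>c$ can be partitioned into $r$ similar subsequences of length $k$. Moreover $1\le tt^{(r)}(n)\le c$ for all $n\ge r\ge2$.

No attempt is made to optimize $c$.

## A random permutation, and where it stops

The sensible first attempt is a random permutation with the Lovász Local Lemma. We recall the general form for finitely many events $\mathcal A_I$: if each $\mathcal A_I$ is mutually independent of the events outside its neighborhood $\Gamma(I)$ (other than itself), and there are $x_I\in[0,1)$ with $\Pr(\mathcal A_I)\le x_I\prod_{I'\in\Gamma(I)}(1-x_{I'})$, then with positive probability no $\mathcal A_I$ occurs. We use it twice, each time as follows.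

**Lemma 3.** Give the positions $1,\dots,n$ independent uniform values in $[0,1]$. For some blocks $I$ of positions, let $\mathcal A_I$ be an event that depends only on the values in $I$, with $\Pr(\mathcal A_I)\le10^{-2|I|}$. Then with positive probability none of these events occurs.

**Proof.** Let $\Gamma(I)$ consist of the other blocks of the family that meet $I$, and put $x_I=10^{-|I|}$. Events of blocks disjoint from $I$ depend on values independent of those in $I$, so the independence condition holds. A block of length $\nu$ meets at most $\nu+\nu'$ blocks of length $\nu'$. For $0\le x\le\frac12$ we have $1-x\ge e^{-2x}$: equality holds at $0$, we have $\frac12>e^{-1}$ at $\frac12$, and $e^{-2x}$ is convex. Since $\sum_{\nu'\ge1}10^{-\nu'}=\frac19$ and $\sum_{\nu'\ge1}\nu'10^{-\nu'}=\frac{10}{81}$, for $|I|=\nu$ we get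
$$x_I\prod_{I'\in\Gamma(I)}(1-x_{I'})\ge10^{-\nu}\exp\Big(-2\sum_{\nu'\ge1}(\nu+\nu')10^{-\nu'}\Big)=10^{-\nu}e^{-2(\nu/9+10/81)}\ge10^{-\nu}e^{-0.48\nu}\ge10^{-2\nu},$$
because $2\left(\frac\nu9+\frac{10}{81}\right)\le0.48\,\nu$ for $\nu\ge1$. The Local Lemma applies. $\blacksquare$

**Proposition 4.** $tt^{(r)}(n)<6\cdot10^4\,r$ for all $r\ge2$, $n\ge1$.

**Proof.** Take random values as in Lemma 3 (almost surely distinct). For a block $I$ of length $rk$ with $k\ge6\cdot10^4r$ let $\mathcal A_I$ be the event that $I$ splits into $r$ similar subsequences of length $k$. Fix a partition of the positions of $I$ into $r$ parts of size $k$. Given the values in the first part, the patterns of the other parts are independent and uniform among $k!$ patterns, so the parts are similar with probability $(1/k!)^{r-1}\le(e/k)^{k(r-1)}$. There are at most $r^{rk}$ partitions, and $r^{rk}=\big(r\cdot r^{1/(r-1)}\big)^{k(r-1)}\le(2r)^{k(r-1)}$, because $r\le2^{r-1}$. Hence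
$$\Pr(\mathcal A_I)\le\Big(\frac{2er}{k}\Big)^{k(r-1)}\le10^{-4k(r-1)}\le10^{-2rk},$$
and Lemma 3 gives a permutation in which no $\mathcal A_I$ occurs. $\blacksquare$

This is weaker than the quoted bound $15r$, but it has the same order and it makes the notes self-contained: for $r<10^{10}$ it gives $tt^{(r)}(n)<6\cdot10^{14}<c$. So **Theorem 1 holds for $r<10^{10}$**, and only large $r$ remain.

For large $r$ the method stops at a definite point. The expected number of splittings of a random block of length $rk$ into $r$ similar parts is
$$\frac{(rk)!}{r!\,(k!)^r}\cdot\frac1{(k!)^{r-1}}\ \ge\ \frac{r^{\,r(k-1)}}{(k!)^{2r}}=\Big(\frac{r^{k-1}}{(k!)^2}\Big)^r,$$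
since $(rk)!/r!$ is a product of $r(k-1)$ factors larger than $r$. For fixed $k\ge2$ this tends to infinity with $r$. The union bound over partitions is then useless: each element chooses among $r$ parts, while the similarity constraint only gains a factor of order $k$ per element. To get a bound independent of $r$ we need a reason that excludes *all* partitions of a block at once.

## Residues modulo $r$, and four obstacles

Example (1) supplies such a reason. Suppose $\pi$ is built from several classes of elements, arranged so that the pattern of a part reveals how many of its elements lie in each class. Then in any splitting of a block $B$ all parts have the same class sizes, so each class meets $B$ in a multiple of $r$ elements. We want a permutation in which this fails for every long $B$. Take periods repeated in time, each containing one run of each class, with run sizes $\equiv1\pmod r$. There are four obstacles, and the construction has one ingredient for each.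

1. The block $B$ may start and end in the middle of a run, so the residues of two classes are out of our control. We use four classes, so that two remain uncut.
2. If $B$ contains $n$ whole runs of a class, the class contributes $n\pmod r$ elements, and this vanishes when $r\mid n$. So we give the runs with index divisible by some $h\approx r/100$ a surplus $c_C\in\{0,1,2,3\}$, different for the four classes. With $y$ such runs the residue is $n+c_Cy$. Two classes with nearly the same $n$ and $y$ but different $c_C$ cannot both vanish modulo $r$, as long as $n$ is below about $r^2/1000$. Some limit is unavoidable here: for $n=rh$ and $y=r$, every $n+c_Cy$ is a multiple of $r$.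
3. Blocks with more than about $r^2$ periods need something else. We add a few elements per period, above everything else, ordered like a random permutation. In a long $B$ there are more than $10^6r^2$ of them, and for so many elements the union bound succeeds. They are so few per period that they hardly disturb the counting.
4. The class sizes are revealed only up to a small ambiguity at the boundaries between classes, as with $d\in\{0,1\}$ in (1). This is the heart of the proof. It will turn out that an ambiguous boundary between two classes forces a time order inside all parts, which forces $B$ to start and end in runs of those same two classes. Then the other two classes are uncut *and* exact.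

## The permutation

From now on $r\ge10^{10}$. Fix
$$\mu=10^9,\qquad L=10^{14},\qquad \ell=L/10,\qquad h=\lfloor r/100\rfloor,\qquad C_1=10^6 .$$
A block of a prefix of a permutation is a block of the permutation, so a prefix of a permutation without tight $r$-twins of length $>c$ has the same property. Hence it suffices to construct such permutations of arbitrarily large length. Let $N\ge1$ be any number of periods.

**Construction.** Period $i$ ($1\le i\le N$) consists of four consecutive segments, in the time order
$$D_i,\quad V_i,\quad E_i,\quad U_i,\qquad\text{where } U_i=(X_i\text{ followed by }M_i),\quad |M_i|=\mu .$$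
We call them the $D$-, $V$-, $E$-, $U$-blocks. With $L_V=L_D=L_U=L$, $L_E=\ell$ and $c_E=0$, $c_V=1$, $c_D=2$, $c_U=3$, their sizes are
$$|C_i|=L_Cr+1+c_C\cdot[\,h\mid i\,]\qquad(C\in\{E,V,D,U\}),\tag{2}$$
where $[h\mid i]$ is $1$ if $h$ divides $i$ and $0$ otherwise. Write $E=\bigcup_iE_i$, and similarly $V,D,U,X,M$, so $U=X\cup M$. The values satisfy $E<V<D<X<M$, meaning that every element of $E$ is below every element of $V$, and so on. Moreover:

* $V$ and $X$ are increasing in time;
* each $D_i$ is decreasing, and all of $D_i$ lies below all of $D_{i+1}$; the same holds for the $E_i$;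
* the $\mu N$ elements of $M$, in time order, form a permutation given by Lemma 5 below.

Here is the shape with toy sizes: two periods, two elements per segment, and $|M_i|=1$:
$$\underbrace{10\;9}_{D_1}\;\underbrace{5\;6}_{V_1}\;\underbrace{2\;1}_{E_1}\;\underbrace{13\;14}_{X_1}\;\underbrace{18}_{M_1}\;\;\underbrace{12\;11}_{D_2}\;\underbrace{7\;8}_{V_2}\;\underbrace{4\;3}_{E_2}\;\underbrace{15\;16}_{X_2}\;\underbrace{17}_{M_2}$$

We shall use only these consequences of the construction:

* **(F1)** $V$ and $X$ are increasing.
* **(F2)** Two elements of $D$ (or of $E$) form a decreasing pair (the earlier one is higher) if and only if they lie in the same $D_i$ ($E_i$).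
* **(F3)** Each $D_i$ ($E_i$) occupies consecutive positions. So an element outside $D_i$ ($E_i$) that precedes (follows) one element of it precedes (follows) all of it.

Let $\mathcal S_m$ be the set of patterns of $m$-element subsequences of $E\cup V\cup D\cup X$. To know such a pattern it is enough to know the class of each element in time order and, for each $D$- or $E$-element, one bit telling whether it lies in the same block as the previous element of its class in the subsequence (the first one gets bit $0$). Indeed, elements of different classes are compared by class. Inside $V$ or $X$ use (F1). Inside $D$ or $E$ the bits tell which elements share a block, and (F2) applies. In the toy sequence, $10,9,5,4$ has the code $D_0D_1VE_0$. There are six possible letters, so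
$$|\mathcal S_m|\le6^m .\tag{3}$$
The set $\mathcal S_m$ does not depend on the permutation chosen on $M$, so we may use it in choosing that permutation.

## The random pattern on the top class

This section chooses the order on $M$. What must be avoided is dictated by how a splitting of a block meets $M$. Since $M$ is the top class, each part meets $M$ in its top few elements. Two parts are similar, so the part with fewer $M$-elements repeats the top of the part with more, and the surplus of the latter is matched with elements of $E\cup V\cup D\cup X$.

**Definition.** A block $I$ of a permutation is *bad* if it can be partitioned into (possibly empty) subsequences $A_1,\dots,A_r$, $m_j=|A_j|$, such that, with $j_1$ the least index maximizing $m_j$, $m_*=\min_jm_j$ and $s_1=m_{j_1}-m_*$,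

1. for $j\ne j_1$, $A_j$ is similar to the subsequence of the $m_j$ largest elements of $A_{j_1}$;
2. the subsequence of the $s_1$ smallest elements of $A_{j_1}$ has its pattern in $\mathcal S_{s_1}$.

For example, if $r$ were $2$, the block $2,4,5,1,3$ would be bad through $A_1=(2,5,3)$ and $A_2=(4,1)$: the two largest elements of $A_1$ form the decreasing pair $5,3$, like $A_2$, and $s_1=1$, where condition 2 is automatic.

**Lemma 5.** There is a permutation of any given finite length such that no block $I$ of it with $|I|\ge C_1r^2$ is bad.

**Proof.** Take independent uniform values in $[0,1]$. By Lemma 3 it suffices to show $\Pr(I\text{ bad})\le10^{-2\nu}$ when $|I|=\nu\ge C_1r^2$.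

Fix a partition of the positions of $I$ into $A_1,\dots,A_r$. Conditionally on the values in $A_{j_1}$, the patterns of the other $A_j$ are independent and uniform, so condition 1 has conditional probability $\prod_{j\ne j_1}1/m_j!$. Condition 2 depends only on $A_{j_1}$. The pattern of the $s_1$ smallest elements of $A_{j_1}$ is uniform, so by (3) condition 2 has probability at most $6^{s_1}/s_1!$. Both hold with probability at most
$$\frac{6^{s_1}}{s_1!}\prod_{j\ne j_1}\frac1{m_j!}.$$
The $r$ numbers $s_1$ and $m_j$ ($j\ne j_1$) have sum $s=\nu-m_*$, and $m_*\le\nu/r$, so $s\ge\nu(1-\frac1r)\ge\nu/2$. By $a!\ge(a/e)^a$ (with $0^0=1$) and convexity of $x\ln x$, the product of their factorials is at least $e^{-s}(s/r)^s$. So the probability is at most $6^s(er/s)^s$.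

There are $r^\nu$ partitions. For each of them, $\nu\le sr/(r-1)$ gives $r^\nu\le(r\cdot r^{1/(r-1)})^s\le(2r)^s$. Bounding the sum over partitions by $r^\nu$ times its largest term, and using $s\ge\nu/2\ge C_1r^2/2$,
$$\Pr(I\text{ bad})\le\max_s\Big(\frac{12er^2}{s}\Big)^s\le\max_s\Big(\frac{24e}{C_1}\Big)^s\le\max_s10^{-4s}\le10^{-2\nu},$$
where the maxima are over the values $s\in[\nu/2,\nu]$ that occur. $\blacksquare$

## Tiles, ranks, and very long blocks

The permutation $\pi$ is now fixed. Suppose, for contradiction, that a block $B$ of $\pi$ of length $rk$ with $k>c$ is partitioned into $r$ similar subsequences of length $k$. We call these subsequences *tiles*. The rest of the proof of Theorem 1 derives a contradiction.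

**Notation.** For a tile $T$ let $T[\rho]$ be its element of rank $\rho$ by value, so that $T[1]$ is its lowest element. Write
$$\rho\lhd\rho'\iff T[\rho]\text{ precedes }T[\rho']\text{ in time}.$$
By similarity this relation does not depend on $T$; everything below rests on this. For example, $T=(10,5,2,13)$ has $T[1]=2$, $T[2]=5$, $T[3]=10$, $T[4]=13$ and $3\lhd2\lhd1\lhd4$, and every similar tile has the same relation.

Let $e_T,v_T,d_T,x_T,m_T$ be the numbers of elements of $T$ in $E,V,D,X,M$, and $q_T=e_T+v_T$, $g_T=q_T+d_T$. Since $E<V<D<X<M$, in $T$ the ranks in
$$[1,e_T],\quad(e_T,q_T],\quad(q_T,g_T],\quad(g_T,k-m_T],\quad(k-m_T,k]$$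
are occupied by $E,V,D,X,M$ respectively. So a tile is described by the position of its class boundaries $e_T,q_T,g_T,k-m_T$ on the common scale of ranks.

Let $N_C=|C\cap B|$, and let $P$ be the number of periods contained in $B$. Then $B$ meets at most $P+2$ periods, and they are consecutive. A period has at most $3.1Lr+10\le3.2Lr$ elements, so $k\le3.2L(P+2)$. With $k>c=3.3\cdot10^{17}$ this gives $P+2>1031$, so $P\ge1000$.

**Step: very long blocks.** We show that $P<r^2/1000$, using $M$. Suppose $P\ge r^2/1000$. Then $N_M\ge\mu P\ge10^6r^2=C_1r^2$, and $M\cap B$ is a block of the permutation on $M$. Let $T_1,\dots,T_r$ be the tiles, $A_j=T_j\cap M$ and $m_j=m_{T_j}$. The set $A_j$ consists of the top $m_j$ ranks of $T_j$. For $j\ne j_1$ we have $m_j\le m_{j_1}$, so the top $m_j$ ranks of $T_{j_1}$ are the $m_j$ largest elements of $A_{j_1}$; by similarity of the tiles, condition 1 holds. Let $T_{j_0}$ have the fewest $M$-elements. The $s_1$ smallest elements of $A_{j_1}$ have ranks in $(k-m_{j_1},k-m_{j_0}]$. In $T_{j_0}$ these ranks are occupied by elements of $E\cup V\cup D\cup X$, so their pattern is in $\mathcal S_{s_1}$ and condition 2 holds. So $M\cap B$ is bad,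 contradicting Lemma 5. From now on,
$$1000\le P<\frac{r^2}{1000}.\tag{4}$$

## Locating the class boundaries up to $P+2$ ranks

This section shows that $e_T$, and likewise $q_T$ and $g_T$, varies by at most $P+2$ from tile to tile. For comparison, the intervals of ranks have lengths of order
$$W:=LP .$$

**Step: sizes.** For each class $C\in\{E,V,D,U\}$, at least $P$ of its blocks are contained in $B$ and at most $P+2$ meet $B$. By (2), $L_Cr\le|C_i|\le(L_C+1)r$. So $N_C/r\in[L_CP,(L_C+1)(P+2)]$, and with $P\ge1000$
$$\frac{N_V}r,\frac{N_D}r,\frac{N_U}r\in[W,1.003W],\qquad\frac{N_E}r\in[0.1W,0.101W],\qquad k\in[3.1W,3.11W].\tag{5}$$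
Even if one tile contained all of $M\cap B$, it would hardly matter:
$$m_T\le N_M\le\mu(P+2)\le2\mu P=2\cdot10^{-5}W,\qquad\frac{N_M}r\le\frac{2\mu P}r\le P .$$
Put $a=(N_E+N_D)/r\in[1.1W,1.104W]$. Also $2P+4\le0.001W$. Note that $N_C/r$ is the average over the tiles of the number of $C$-elements. For instance, $e_T$ has average $N_E/r$.

**Step: bits seen by all tiles.** For $1\le\rho<k$ put $b_\rho=1$ if $\rho+1\lhd\rho$ and $b_\rho=0$ otherwise. So $b_\rho=1$ says that of two elements with neighboring ranks the higher one comes first. These bits do not depend on the tile, but each tile reads them through its own classes. In a tile $T$: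

* if $T[\rho],T[\rho+1]$ are both in $V$, or both in $X$, then $b_\rho=0$ by (F1);
* among the $\rho$ with $T[\rho],T[\rho+1]$ both in $E$, $b_\rho=0$ exactly when the two are in different blocks, by (F2). At most $P+2$ blocks $E_i$ meet $B$ and they are ordered by value, so there are at most $P+1$ such zeros. The same holds for $D$;
* at most $4$ pairs $\rho,\rho+1$ lie in different classes.

In the toy sequence, $T\cap D=(10,9,12,11)$ gives the bits $1,0,1$: one zero where the value passes from $D_1$ to $D_2$. So $E$ and $D$ look like long stretches of ones with few zeros, and $V$ and $X$ look like stretches of zeros.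

**Step: the sum $e_T+d_T$.** Let $O=\sum_\rho b_\rho$. By the three items, for every $T$
$$e_T+d_T-2P-4\le O\le e_T+d_T+m_T+4 .$$
Averaging over the tiles, $a-2P-4\le O\le a+P+4$. Therefore $e_T+d_T\le a+3P+8$ and $e_T+d_T\ge a-2P-8-m_T$, so $|e_T+d_T-a|\le3\mu P\le0.001W$. Hence
$$e_T+d_T\in[1.099W,1.105W],\qquad v_T+x_T=k-e_T-d_T-m_T\in[1.994W,2.011W].\tag{6}$$

**Step (a): $v_T\ge0.1W$ for every $T$.** This makes sure that every tile has a visible stretch of $V$. Suppose $v_T<0.1W$. The bits $b_1,\dots,b_{g_T-1}$ compare elements of $E\cup V\cup D$ in $T$, so they contain at most $v_T+2(P+1)+2<0.101W$ zeros, while $g_T\ge e_T+d_T\ge1.099W$. Let $T'$ be a tile with $v_{T'}\ge0.2W$. Then $b_\rho=0$ for $e_{T'}<\rho<e_{T'}+v_{T'}$. This is a run of zeros of length $v_{T'}-1>0.101W$ starting at $e_{T'}+1$. Fewer than $0.101W$ of its positions are $\le g_T-1$. So the run extends beyond $g_T-1$, and $e_{T'}\ge g_T-1-0.101W>0.99W$. As the average of $e$ is at most $0.101W$, the tiles $T'$ with $v_{T'}\ge0.2W$ form a fraction less than $0.103$ of all tiles, and they have $v_{T'}\le2.011W$ by (6). So the average of $v$ is less than $0.2W+0.103\cdot2.011W<W$, contradicting $N_V/r\ge W$.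

**Step (b): $|e_T-e_{T'}|\le P+2$.** Let $e_{T'}<e_T$. The bits at positions $e_{T'}+1,\dots,\min(e_T-1,\,e_{T'}+v_{T'}-1)$ are all $0$, because in $T'$ both ranks are in $V$. But $b_1,\dots,b_{e_T-1}$ contain at most $P+1$ zeros, because in $T$ both ranks are in $E$. So $\min(e_T-e_{T'}-1,\,v_{T'}-1)\le P+1$. As $v_{T'}-1>P+1$ by (a), $e_T-e_{T'}\le P+2$. Comparing with the average of $e$ and with (6),
$$e_T\in[0.099W,0.102W],\qquad d_T\in[0.997W,1.006W].$$

**Step (c): $|q_T-q_{T'}|\le P+2$.** Let $q_{T'}<q_T$. By (a) and (b), $q_{T'}\ge0.199W>e_T$. Consider the positions $q_{T'}+1,\dots,\min(q_T-1,\,q_{T'}+d_{T'}-1)$. In $T$ both ranks are in $V$, so all these bits are $0$. In $T'$ both ranks are in $D$, so at most $P+1$ of them are $0$. As $d_{T'}-1>P+1$, we get $q_T-q_{T'}\le P+2$. The average of $q$ is $(N_E+N_V)/r\in[1.1W,1.104W]$, so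
$$q_T\in[1.099W,1.105W],\qquad v_T\in[0.997W,1.006W],\qquad x_T\in[0.988W,1.014W],$$
using $v_T=q_T-e_T$ and (6).

**Step (d): $|g_T-g_{T'}|\le P+2$.** Let $g_{T'}<g_T$. Then $g_{T'}=q_{T'}+d_{T'}>q_T$ by the estimates above. Consider the positions $g_{T'}+1,\dots,\min(g_T-1,\,g_{T'}+x_{T'}-1)$. In $T'$ both ranks are in $X$, so all these bits are $0$. In $T$ both are in $D$, so at most $P+1$ are $0$. As $x_{T'}-1>P+1$, the claim follows.

## Cores and ambiguous ranks

Let $e_-\le e_+$, $q_-\le q_+$, $g_-\le g_+$ be the minima and maxima of $e_T,q_T,g_T$ over all tiles, and $m_+=\max_Tm_T$. Define the *cores*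
$$\hat E=[1,e_-],\qquad\hat V=(e_+,q_-],\qquad\hat D=(q_+,g_-],\qquad\hat X=(g_+,k-m_+].$$
In *every* tile the ranks in $\hat E,\hat V,\hat D,\hat X$ are occupied by $E,V,D,X$ respectively. The cores are long: $|\hat V|\ge1.099W-0.102W$. If $g_T=g_-$, then $|\hat D|=q_T+d_T-q_+\ge0.997W-(P+2)$. If $g_T=g_+$, then $|\hat X|=x_T+m_T-m_+\ge0.988W-2\cdot10^{-5}W$. So
$$|\hat V|,|\hat D|,|\hat X|\ge0.98W,\qquad|\hat E|\ge0.09W .$$
In particular the three *gaps* between consecutive cores are harmless in the following sense: in every tile the ranks in $(e_-,e_+]$ belong to $E$ or $V$, those in $(q_-,q_+]$ to $V$ or $D$, and those in $(g_-,g_+]$ to $D$ or $X$. We call an element $T[\rho]$ with $\rho\in\hat C$ a *$\hat C$-element* of $T$, and write $\hat C\lhd\hat C'$ if $\rho\lhd\rho'$ for all $\rho\in\hat C$, $\rho'\in\hat C'$.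

A small model of a gap, outside our $\pi$: take $E_1=(2,1)$, $E_2=(3)$, $V=(4,5,6)$ in this time order, and $r=2$. The tiles $(2,3,4)$ and $(1,5,6)$ are similar, with $e=2$ and $e=1$. Rank $2$ is ambiguous, $\hat E=\{1\}$ and $\hat V=\{3\}$.

The next statement says that a block $D_i$ or $E_i$ consists mostly of core elements.

**(A)** For a tile $T$ and a block $D_i$, at most $2$ elements of $T\cap D_i$ have rank outside $\hat D$. For a block $E_i$, at most $1$ element of $T\cap E_i$ has rank outside $\hat E$. Consequently, if $D_i\subset B$, then $D_i$ has at least $|D_i|-2r\ge(L-2)r$ $\hat D$-elements. If $E_i\subset B$, then $E_i$ has at least $|E_i|-r>0$ $\hat E$-elements.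

**Proof.** The ranks of $D$-elements of $T$ outside $\hat D$ lie in $(q_T,q_+]$ or $(g_-,g_T]$. In a tile with $q=q_+$ the ranks in $(q_T,q_+]$ are in $V$, hence increasing in time. In a tile with $g=g_-$ the ranks in $(g_-,g_T]$ are in $X$, hence increasing in time. By similarity the corresponding elements of $T$ are increasing in time within each range. But $T\cap D_i$ is decreasing, so each range contributes at most $1$. Similarly the ranks of $E$-elements outside $\hat E$ lie in $(e_-,e_T]$. In a tile with $e=e_-$ these are in $V$, hence increasing, while $T\cap E_i$ is decreasing. Summing over the $r$ tiles gives the consequences. $\blacksquare$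

## A blurred boundary forces a time order

If $e_T$ is the same for all tiles, the size of $E\cap B$ is a multiple of $r$. The trouble is a boundary that moves. The observation that saves the proof is that a moving boundary forces one whole core to precede another. A single ambiguous rank suffices for this: in one tile it sits in an increasing class and is compared with a core there, and in another tile it is the extreme element of a class made of blocks $D_i$ or $E_i$.

**(N1)** If $q_-<q_+$ then $\hat V\lhd\hat D$.

**Proof.** Let $q_T=q_-$, $q_{T''}=q_+$ and $w=q_-+1$. In $T''$, the rank $w$ and the ranks of $\hat V$ are in $V$ and $w$ is higher, so $\rho\lhd w$ for $\rho\in\hat V$ by (F1). In $T$, $T[w]$ is the lowest $D$-element, say in $D_i$, so all $D$-elements of $T$ lie in blocks $D_j$ with $j\ge i$. The elements $T[\rho]$, $\rho\in\hat V$, precede $T[w]$, hence by (F3) precede all of $D_i$, hence all $D$-elements of $T$. $\blacksquare$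

**(N2)** If $g_-<g_+$ then $\hat D\lhd\hat X$.

**Proof.** Let $g_T=g_-$, $g_{T''}=g_+$ and $z=g_+$. In $T$, $z$ and $\hat X$ are in $X$ and $z$ is lower, so $z\lhd\rho$ for $\rho\in\hat X$. In $T''$, $T''[z]$ is the highest $D$-element, say in $D_i$, so all $D$-elements of $T''$ lie in blocks $D_j$ with $j\le i$. The $\hat X$-elements of $T''$ follow $T''[z]$, hence by (F3) follow all of $D_i$, hence all $D$-elements of $T''$. $\blacksquare$

**(N3)** If $e_-<e_+$ then $\hat E\lhd\hat V$.

**Proof.** Let $e_T=e_-$, $e_{T''}=e_+$ and $z=e_+$. In $T$, $z$ and $\hat V$ are in $V$ and $z$ is lower, so $z\lhd\rho$ for $\rho\in\hat V$. In $T''$, $T''[z]$ is the highest $E$-element, say in $E_i$, so all $E$-elements of $T''$ lie in blocks $E_j$ with $j\le i$. The $\hat V$-elements of $T''$ follow $T''[z]$, hence by (F3) all of $E_i$, hence all $E$-elements of $T''$. $\blacksquare$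

The forced time order concerns cores only. The next three statements extend it to all elements of the increasing class, with at most one exception per tile. The mechanism is the same each time: two exceptions would form an increasing pair in their own tile, but a decreasing pair in a tile where both ranks belong to the decreasing class.

**(S1)** If $\hat V\lhd\hat D$, each tile $T$ has at most one $V$-element that precedes no $\hat D$-element of $T$.

**Proof.** Let $T[\rho]$ be such an element, $\rho\in(e_T,q_T]$. If $\rho\in\hat V$, it precedes $\hat D$-elements. If $\rho\in(e_T,e_+]$, it is lower than the $\hat V$-elements, precedes them by (F1), and hence precedes $\hat D$-elements. Both are excluded. So $\rho\in(q_-,q_T]$, and $\rho'\lhd\rho$ for all $\rho'\in\hat D$. Suppose $T$ has two such elements, of ranks $\rho_1<\rho_2$. By (F1), $\rho_1\lhd\rho_2$. In a tile with $q=q_-$ these two ranks are $D$-elements, lower and later than all $\hat D$-elements. By (F2) both are in the same $D$-block as the $\hat D$-elements, so they form a decreasing pair, that is, $\rho_2\lhd\rho_1$, a contradiction. $\blacksquare$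

**(S2)** If $\hat D\lhd\hat X$, each tile $T$ has at most one $X$-element that is preceded by no $\hat D$-element of $T$.

**Proof.** Let $T[\rho]$ be such an element, $\rho\in(g_T,k-m_T]$. If $\rho\in\hat X$, it is preceded by $\hat D$-elements. If $\rho\in(k-m_+,k-m_T]$, it follows the $\hat X$-elements by (F1), and hence follows $\hat D$-elements. Both are excluded. So $\rho\in(g_T,g_+]$, and $\rho\lhd\rho'$ for all $\rho'\in\hat D$. If $T$ has two such elements, of ranks $\rho_1<\rho_2$, then $\rho_1\lhd\rho_2$ by (F1). In a tile with $g=g_+$ both are $D$-elements, higher and earlier than all $\hat D$-elements. By (F2) both lie in the block of the $\hat D$-elements, so $\rho_2\lhd\rho_1$, a contradiction. $\blacksquare$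

**(S3)** If $\hat E\lhd\hat V$, each tile $T$ has at most one $V$-element that is preceded by no $\hat E$-element of $T$.

**Proof.** Let $T[\rho]$ be such an element, $\rho\in(e_T,q_T]$. If $\rho\in\hat V$, it is preceded by $\hat E$-elements. If $\rho\in(q_-,q_T]$, it follows $\hat V$-elements by (F1), and so is preceded by $\hat E$-elements. Both are excluded. So $\rho\in(e_T,e_+]$, and $\rho\lhd\rho'$ for all $\rho'\in\hat E$. If $T$ has two such elements, of ranks $\rho_1<\rho_2$, then $\rho_1\lhd\rho_2$ by (F1). In a tile with $e=e_+$ both are $E$-elements, higher and earlier than all $\hat E$-elements. By (F2) they are in one block, so $\rho_2\lhd\rho_1$, a contradiction. $\blacksquare$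

## Where $B$ can start and end

"$B$ starts in a block" refers to the $D$-, $V$-, $E$- or $U$-block containing the first element of $B$, and similarly for "ends". Such a block is *cut* if it meets $B$ but is not contained in $B$. A class $C\in\{E,V,D,U\}$ is *cut* if one of its blocks is. Only the block in which $B$ starts and the block in which $B$ ends can be cut. Recall the time order $D_i,V_i,E_i,U_i,D_{i+1},\dots$ and that, since $P\ge1000$, $B$ contains blocks of every class.

**(C1)** If $\hat V\lhd\hat D$, then $B$ starts in a $D$- or $V$-block and ends in a $D$- or $V$-block, so $E$ and $U$ are uncut. More precisely: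

(a) *Start.* Let $D_i$ be the first $D$-block contained in $B$. By (A) some tile has a $\hat D$-element in $D_i$. Its $\hat V$-elements precede this element, hence precede all of $D_i$ by (F3). So $B$ contains elements of $V$ before $D_i$. Thus $i\ge2$, while $D_{i-1}\not\subset B$. So $B$ starts after the first element of $D_{i-1}$, and no later than in $V_{i-1}$: it starts in $D_{i-1}$ (not at its first element) or in $V_{i-1}$.

(b) *End.* Let the last $D$-element of $B$ be in $D_l$. An element of $V\cap B$ after it precedes no $D$-element of $B$, so by (S1) there are at most $r$ of them. Since $|V_l|>r$, the block $B$ does not reach the end of $V_l$: it ends in $D_l$, or in $V_l$ before its last element.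

**(C2)** If $\hat D\lhd\hat X$, then $B$ starts in a $U$- or $D$-block and ends in a $U$- or $D$-block, so $V$ and $E$ are uncut. More precisely:

(a) *End.* Let $D_l$ be the last $D$-block contained in $B$. By (A) some tile has a $\hat D$-element in $D_l$. Its $\hat X$-elements follow this element, hence come after $D_l$. Thus $B$ contains elements of $X$ after $D_l$, so it reaches $U_l$, and $D_{l+1}$ (if it exists) is not contained in $B$. So $B$ ends in $U_l$, or in $D_{l+1}$ before its last element.

(b) *Start.* Let the first $D$-element of $B$ be in $D_i$. Elements of $X\cap B$ before it are preceded by no $D$-element of $B$, so by (S2) there are at most $r$ of them. If $i=1$, $B$ starts in $D_1$, the first block of $\pi$. If $i\ge2$, then $|X_{i-1}|\ge Lr+1-\mu>r$, so $X_{i-1}\not\subset B$, and $B$ starts in $U_{i-1}$ (not at its first element) or in $D_i$.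

**(C3)** If $\hat E\lhd\hat V$, then $B$ starts in a $V$- or $E$-block and ends in a $V$- or $E$-block, so $D$ and $U$ are uncut. More precisely:

(a) *End.* Let $E_l$ be the last $E$-block contained in $B$. By (A) some tile has an $\hat E$-element in $E_l$, so its $\hat V$-elements come after $E_l$. Thus $B$ contains elements of $V$ after $E_l$. So $l<N$ and $B$ meets $V_{l+1}$, while $E_{l+1}\not\subset B$. So $B$ ends in $V_{l+1}$, or in $E_{l+1}$ before its last element.

(b) *Start.* Let the first $E$-element of $B$ be in $E_i$. Elements of $V\cap B$ before it are preceded by no $E$-element of $B$, so by (S3) there are at most $r$ of them. Since $|V_i|>r$, $B$ starts in $V_i$ (not at its first element) or in $E_i$.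

## Only one boundary can be blurred

Here we show that no two of the relations $\hat V\lhd\hat D$, $\hat D\lhd\hat X$, $\hat E\lhd\hat V$ hold together. With (N1)–(N3) it follows that at most one of $e_T,q_T,g_T$ is non-constant over the tiles.

**Step: not both $\hat V\lhd\hat D$ and $\hat D\lhd\hat X$.** By (C1a) $B$ starts in $D_{i-1}$ or $V_{i-1}$, where $D_i$ is the first $D$-block contained in $B$. By (C2b) it starts in a $U$- or $D$-block. So $B$ starts in $D_{i-1}$, not at its first element, and $X_{i-1}\subset B$. Let $\tau\in X_{i-1}$ belong to the tile $T$. Then no $\hat D$-element of $T$ precedes $\tau$. Such an element would lie in $D_{i-1}\cap B$ and be preceded in $B$ by $\hat V$-elements of $T$. But $B$ starts in $D_{i-1}$, so it has no $V$-elements before an element of $D_{i-1}$. By (S2) each tile has at most one such $\tau$, so $|X_{i-1}|\le r$, a contradiction.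

**Step: not both $\hat V\lhd\hat D$ and $\hat E\lhd\hat V$.** By (C1a) and (C3b), $B$ starts in $V_{i-1}$, where $D_i$ is the first $D$-block contained in $B$. The first $E$-element of $B$ is then in $E_{i-1}$. The elements of $V\cap B$ preceding $D_i$ lie in $V_{i-1}$, hence precede $E_{i-1}$, so by (S3) there are at most $r$ of them. A tile with a $\hat D$-element in $D_i$ has all its $|\hat V|\ge0.98W$ $\hat V$-elements before $D_i$. So there are at most $r/(0.98W)$ such tiles. Together they contain at most $1.006W\cdot r/(0.98W)<2r$ elements of $D$. But by (A) $D_i$ has at least $(L-2)r$ $\hat D$-elements, a contradiction.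

**Step: not both $\hat D\lhd\hat X$ and $\hat E\lhd\hat V$.** By (C2b) $B$ starts in a $U$- or $D$-block, by (C3b) in a $V$- or $E$-block, a contradiction.

## Two residues that cannot both vanish

**Step: two uncut classes with sizes divisible by $r$.** In the cases below we write $e,q,g$ for the constant values. Note that $N_U=\sum_T(k-g_T)$, because in each tile the ranks above $g_T$ are exactly the elements of $X\cup M=U$.

* All of $e,q,g$ constant: $N_E=re$, $N_V=r(q-e)$, $N_D=r(g-q)$, $N_U=r(k-g)$ are all $\equiv0\pmod r$, and at most two of the four classes are cut.
* Only $q$ non-constant: by (N1) and (C1), $E$ and $U$ are uncut, and $N_E=re$, $N_U=r(k-g)$.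
* Only $g$ non-constant: by (N2) and (C2), $E$ and $V$ are uncut, and $N_E=re$, $N_V=r(q-e)$.
* Only $e$ non-constant: by (N3) and (C3), $D$ and $U$ are uncut, and $N_D=r(g-q)$, $N_U=r(k-g)$.

So in every case there are two distinct uncut classes $C,C'$ with $N_C\equiv N_{C'}\equiv0\pmod r$.

**Step: computing the residues.** Let $i_0+1,\dots,i_0+P$ be the periods contained in $B$. Then $B$ meets no periods other than these and $i_0$, $i_0+P+1$. As $C$ is uncut, $C\cap B=\bigcup_{i=\alpha}^\beta C_i$ with $\alpha\in\{i_0,i_0+1\}$ and $\beta\in\{i_0+P,i_0+P+1\}$. Let $n_C=\beta-\alpha+1\in[P,P+2]$, and let $y_C$ be the number of multiples of $h$ in $[\alpha,\beta]$. By (2),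
$$N_C\equiv n_C+c_Cy_C\pmod r,\tag{7}$$
and likewise for $C'$. The two index intervals differ by at most one index at each end, so $|n_C-n_{C'}|\le2$ and $|y_C-y_{C'}|\le2$. Subtracting,
$$\Delta:=(n_C+c_Cy_C)-(n_{C'}+c_{C'}y_{C'})=(n_C-n_{C'})+(c_C-c_{C'})y_C+c_{C'}(y_C-y_{C'})\equiv0\pmod r .$$

**Step: $\Delta=0$, by the upper bound on $P$.** All $c$'s are in $\{0,1,2,3\}$, so $|\Delta|\le2+3y_C+6=3y_C+8$. By (4) and $h\ge r/101$,
$$y_C\le\frac{n_C}h+1\le\Big(\frac{r^2}{1000}+2\Big)\frac{101}r+1<0.11r .$$
Hence $|\Delta|<r$, and $\Delta\equiv0\pmod r$ gives $\Delta=0$.

**Step: the contradiction.** Since $c_C\ne c_{C'}$, the equation $\Delta=0$ gives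
$$y_C\le|c_C-c_{C'}|\,y_C\le2+3\cdot2=8 .$$
An interval of integers with $y_C$ multiples of $h$ has fewer than $(y_C+1)h$ elements, so $n_C\le9h\le0.09r$. Therefore
$$1\le n_C+c_Cy_C\le0.09r+24<r,$$
and by (7) $N_C\not\equiv0\pmod r$, a contradiction. So no block of $\pi$ of length $rk$ with $k>c$ can be tiled. As $N$ was arbitrary, $\pi$ can be taken as long as we like, and its prefixes settle every length $n$. Together with Proposition 4 for $r<10^{10}$, this proves Theorem 1. $\blacksquare$

## Passing to an infinite sequence

**Proof of Theorem 2.** Fix $r$. For each $n$, the set of patterns of length $n$ with no tight $r$-twins of length $>c$ is finite, and it is non-empty by Theorem 1. Prefixes of such patterns (up to similarity) again belong to these sets. So these patterns form an infinite tree with finite levels, in which each pattern is joined to its prefix that is one entry shorter. By König's lemma there is an infinite chain of such patterns, each extending the previous one. It defines a linear order on $\mathbb N$ all of whose prefixes have the property. Every countable linear order embeds in $\mathbb Q$, and the images of $1,2,3,\dots$ form an infinite sequence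 of distinct reals. Each of its blocks lies in a finite prefix, so no block of length $rk$ with $k>c$ can be partitioned into $r$ similar subsequences of length $k$.

For $n\ge r$, any $r$ consecutive entries form tight $r$-twins of length $1$, so $tt^{(r)}(n)\ge1$. Together with Theorem 1, $1\le tt^{(r)}(n)\le c$ for all $n\ge r\ge2$. $\blacksquare$
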